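# Symplectic forms that are negative on holomorphic curves

## 1. Negative area on the sections of Hirzebruch surfaces

Throughout, $(M,J)$ is a compact connected Kähler surface with a fixed Kähler form $\omega_0$. The word *curve* means a reduced irreducible compact holomorphic curve. A $(-1)$-sphere is a smooth rational curve of self-intersection $-1$. By Poincaré duality we regard the class of a curve $C$ as an element of $H^2(M;\mathbb R)$, so $\alpha\cdot C=\langle\alpha,[C]\rangle$. Symplectic forms are required to be compatible with the complex orientation.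

Let $H^{1,1}_J\subset H^2(M;\mathbb R)$ be the real part of the $(1,1)$-subspace. By the Hodge index theorem the intersection form on it has type $(1,h^{1,1}-1)$. Its *positive cone* is the set of $\alpha\in H^{1,1}_J$ with $\alpha^2>0$ and $\alpha\cdot[\omega_0]>0$.

Li and Usher ("Symplectic forms and surfaces of negative square", arXiv:math/0601540 (2006)) ask the following. Let $C_1,\dots,C_n$ be curves of negative square, none a $(-1)$-sphere, and suppose that some classes $\alpha$ in the positive cone satisfy $\alpha\cdot C_i<0$ for every $i$. Do some of these classes $\alpha$ contain a symplectic form? They pose this as an open question and settle it for certain configurations.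

The first guess is no. A Kähler form is positive on every holomorphic curve, and so is every closed form $\Omega$ with $\Omega(\xi,J\xi)>0$ for $\xi\ne0$. A class that is negative on $C_i$ contains no such form. Let us test this guess on the simplest surfaces that have a negative curve.

For $n\ge1$ let $F_n=\mathbb P(\mathcal O\oplus\mathcal O(n))\to\mathbb P^1$, with fiber class $f$ and the section $C$ with $C^2=-n$; so $f^2=0$ and $C\cdot f=1$. These two classes span $H^2(F_n;\mathbb R)$, which is all of type $(1,1)$. For $\alpha=xC+yf$,
$$\alpha\cdot f=x,\qquad \alpha\cdot C=y-nx,\qquad \alpha^2=x(2y-nx).$$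
The set $\{\alpha^2>0\}$ has two components, and the one that contains $[\omega_0]$ is $\{x>0,\ y>nx/2\}$, since $[\omega_0]\cdot f>0$. This is the positive cone. A Kähler class has $x>0$ and $y>nx$. Conversely these classes are Kähler, by the fact of Buchdahl and Lamari recalled in Section 2: a curve $\Gamma\ne C$ of class $aC+bf$ has $a=\Gamma\cdot f\ge0$ and $b-na=\Gamma\cdot C\ge0$, so $\Gamma^2=a(2b-na)\ge0$, and $C$ is the only curve of negative square. The classes that are negative on $C$ are those with
$$x>0,\qquad \tfrac{nx}{2}<y<nx .$$
They exist for every $n\ge1$.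

To find symplectic forms in these classes we vary the complex structure. Let $n\ge2$, pick $0\ne\varepsilon\in\mathrm{Ext}^1(\mathcal O(n),\mathcal O)=H^1(\mathbb P^1,\mathcal O(-n))$, and let $E_t$ be the extension $0\to\mathcal O\to E_t\to\mathcal O(n)\to0$ of class $t\varepsilon$. The surfaces $\mathbb P(E_t)$, $t\in\mathbb C$, form a smooth proper family with $\mathbb P(E_0)=F_n$. By Ehresmann's theorem all of them are diffeomorphic, with orientations and fiber classes preserved. For $t\neq0$ the connecting map $H^0(\mathcal O)\to H^1(\mathcal O(-n))$ of $0\to\mathcal O(-n)\to E_t(-n)\to\mathcal O\to0$ sends $1$ to $t\varepsilon\ne0$, so $H^0(E_t(-n))=0$. Hence $E_t=\mathcal O(a)\oplus\mathcal O(n-a)$ with both degrees at most $n-1$. For $n=2$ this is $\mathcal O(1)\oplus\mathcal O(1)$ and $\mathbb P(E_t)=F_0=\mathbb P^1\times\mathbb P^1$; for $n=3$ it is $\mathcal O(1)\oplus\mathcal O(2)$ and $\mathbb P(E_t)=F_1$.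

**The case $n=2$.** In $\mathbb P^1\times\mathbb P^1$ let $A$ be the other ruling, so $A^2=0$ and $A\cdot f=1$. From $C\cdot f=1$ and $C^2=-2$ we get $C=A-f$. So $\alpha=xC+yf=xA+(y-x)f$, which contains a product symplectic form as soon as $x>0$ and $y>x$. Every class in the positive cone of $F_2$ is symplectic, including those negative on $C$. The first guess is wrong.

**The case $n=3$.** Let $E'$ be the $(-1)$-sphere of $F_1$. From $C\cdot f=1$, $C^2=-3$ we get $C=E'-f$, so $\alpha=xE'+(y-x)f$. This is a Kähler class of $F_1$ exactly when $x>0$ and $y>2x$. The classes with $2x<y<3x$ are negative on $C$ and symplectic. The classes with $\frac32x<y\le2x$ are different. The form $\omega_0$ on $F_3$, carried along the family, still tames the complex structure of $\mathbb P(E_t)\cong F_1$ for small $t$, so it is joined by a segment of symplectic forms to a Kähler form of $F_1$. Lemma 9.1 below, applied to $F_1$ and $E'$, then shows that a class with $\alpha\cdot E'\le0$ contains no symplectic form that can be joined to $\omega_0$ by symplectic forms. So the word "some" in the question matters. The classes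 that work best are those close to the wall $\alpha\cdot C=0$.

**The case $n=1$.** Here $F_1$ is the blow-up of $\mathbb P^2$ at a point and $C=E$ is a $(-1)$-sphere, excluded in the question. Lemma 9.1 says that no symplectic form that can be joined to $\omega_0$ is negative on $E$. The last clause is needed. With $H$ the line class, complex conjugation on $\overline{\mathbb P}{}^2$ preserves orientation, and its differential at a fixed point lies in the connected group $SO(4)$, so it can be isotoped to the identity near that point and extended by the identity over $F_1=\mathbb P^2\#\overline{\mathbb P}{}^2$. The resulting diffeomorphism sends $aH-bE$ to $aH+bE$, and pulls a Kähler form back to a symplectic form negative on $E$. So the sharp statement has to speak of forms joined to $\omega_0$.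

The answer to the question is yes, always, and the form can be chosen joined to $\omega_0$.

## 2. Three statements and the facts behind them

**Definition (taming).** A 2-form $\Omega$ *tames* an almost complex structure $I$ if $\Omega(\xi,I\xi)>0$ for all $\xi\ne0$.

A closed taming form is symplectic and induces the orientation of $I$. If two forms tame the same $I$, so does the segment between them. Taming is an open condition on a compact set.

**Definition (deformation equivalence).** Symplectic forms $\Omega,\Omega'$ are *deformation equivalent* if a path of symplectic forms joins them; the cohomology class may move along the path. All Kähler forms of $J$ are deformation equivalent, by convexity.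

**Theorem 1.** Let $\{C_1,\dots,C_n\}$ be distinct curves of negative square, none a $(-1)$-sphere, such that some class in the positive cone of $H^{1,1}_J$ is negative on every $C_i$. Then some class $\alpha$ in the positive cone of $H^{1,1}_J$ with $\alpha\cdot C_i<0$ for all $i$ is represented by a symplectic form, deformation equivalent to $\omega_0$.

**Theorem 2.** Let $\alpha_0$ be in the positive cone of $H^{1,1}_J$ and nonnegative on every curve, and let $\mathcal N$ be the (finite) set of curves $C$ with $\alpha_0\cdot C=0$. Equivalent are: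

1. $\mathcal N$ contains no $(-1)$-sphere;
2. $\alpha_0$ is represented by a symplectic form deformation equivalent to $\omega_0$;
3. all classes in a neighborhood of $\alpha_0$ in $H^2(M;\mathbb R)$ are so represented.

**Corollary 3.** Let $C_1,\dots,C_n$ be distinct curves of negative square such that some class in the positive cone is negative on all of them. Some such class is represented by a symplectic form deformation equivalent to $\omega_0$ if and only if no $C_i$ is a $(-1)$-sphere. If none is, every pattern of signs of $(\alpha\cdot C_i)_i$ is realized by such symplectic classes $\alpha$ in the positive cone of $H^{1,1}_J$.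

**Plurisubharmonic functions.** For an almost complex structure $I$ put $d^c_I\varphi=-\frac1{4\pi}\,d\varphi\circ I$. If $I$ is integrable then $d\varphi\circ I=i(\partial-\bar\partial)\varphi$, so $dd^c_I=\frac i{2\pi}\partial\bar\partial$. In that case $\varphi$ is *strictly psh* if and only if $dd^c_I\varphi$ tames $I$. Directly from the definition,
$$dG\wedge d^c_IG(\xi,I\xi)=\tfrac1{4\pi}\big(dG(\xi)^2+dG(I\xi)^2\big)\ge0. \tag{1}$$

**Regularized maximum.** For $\eta>0$ let $m_\eta$ be smooth, even and convex on $\mathbb R$ with $m_\eta(s)=|s|/2$ for $|s|\ge\eta$ (mollify $|s|/2$), and put $\mathrm{rmax}(u,v)=\frac{u+v}2+m_\eta(u-v)$. It is smooth, it commutes with adding a common function to $u$ and $v$, and it equals $\max(u,v)$ where $|u-v|\ge\eta$. With $m'_\eta,m''_\eta$ evaluated at $u-v$,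
$$dd^c\,\mathrm{rmax}(u,v)=(\tfrac12+m'_\eta)\,dd^cu+(\tfrac12-m'_\eta)\,dd^cv+m''_\eta\, d(u-v)\wedge d^c(u-v). \tag{2}$$
As $|m_\eta'|\le\frac12$ and $m_\eta''\ge0$, formula (1) shows that $\mathrm{rmax}(u,v)$ is strictly psh if $u$ and $v$ are.

**Facts that will be quoted.**

* (F1) Grauert's theory of 1-convex manifolds. If a complex manifold has a smooth exhaustion function that is strictly psh outside a compact set, it is holomorphically convex. It has a maximal compact analytic subset with all components of positive dimension, and a proper holomorphic map onto a Stein space (normal for manifolds) that contracts this set to finitely many points and is biholomorphic elsewhere.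
* (F2) Grauert's criterion. A curve $\Gamma$ of negative square in a complex surface has arbitrarily small neighborhoods $V$ with a proper map $\pi:V\to Y$, $Y$ normal Stein, contracting $\Gamma$ to a point $y$ and biholomorphic elsewhere.
* (F3) Grauert's coherence and comparison theorems. For $\pi$ as in (F2) and $F$ coherent on $V$, $R^1\pi_*F$ is coherent, and the $\mathfrak m_y$-adic completion of $(R^1\pi_*F)_y$ is $\varprojlim_lH^1(V,F/\mathfrak m_y^lF)$ (Bănică–Stănăşilă, *Algebraic Methods in the Global Theory of Complex Spaces*, Ch. VI).
* (F4) Narasimhan. A Stein space of bounded embedding dimension embeds properly in some $\mathbb C^l$.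
* (F5) Gromov compactness for closed curves of bounded genus and area in a compact manifold (for example Hummel's book). A subsequence converges to a nodal holomorphic curve, in homology and with Hausdorff convergence of images.
* (F6) A compact analytic set has arbitrarily small open neighborhoods homotopy equivalent to it (Łojasiewicz triangulation). For a compact curve $Z$ with irreducible components $\Gamma_a$, $H_2(Z;\mathbb Z)=\bigoplus\mathbb Z[\Gamma_a]$.
* (F7) Deformation invariance of genus-0 Gromov–Witten invariants in dimension 4 (McDuff–Salamon). Used only for the converse statements.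
* (BL) Buchdahl, Lamari. A class in the positive cone of $H^{1,1}_J$ that is positive on each curve of negative square is represented by a Kähler form. In the proofs this is used only for Theorem 2.

**Example for (F1) and (F2).** Let $X$ be the total space of $\mathcal O(-2)\to\mathbb P^1$, with charts $(z,w)$ and $(u,v)=(1/z,z^2w)$, and let $h=|w|^2(1+|z|^2)^2$ be the squared norm. Then $dd^c\log h=2\omega_{FS}$ off the zero section $\Gamma$, where $\omega_{FS}=dd^c\log(1+|z|^2)$ has area $1$ on $\mathbb P^1$, and $dd^ch=h\,(dd^c\log h+d\log h\wedge d^c\log h)$ is positive off $\Gamma$. So $h$ is an exhaustion, strictly psh off $\Gamma$. The functions $w,\ zw,\ z^2w$ are holomorphic on all of $X$ and map $X$ to the cone $\{XV=Y^2\}\subset\mathbb C^3$, $(X,Y,V)=(w,zw,z^2w)$. This map sends $\Gamma$ to $0$ and is biholomorphic elsewhere, with inverse given by $z=Y/X$ or $u=Y/V$.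

## 3. The class orthogonal to all the curves

We need three pieces of linear algebra. The first is the light-cone property. Let $\beta$ be in the positive cone and $D\in H^{1,1}_J$ with $D^2\ge0$, $D\cdot[\omega_0]>0$. Then $\beta\cdot D>0$. Otherwise some $\beta_s=(1-s)\beta+s[\omega_0]$, $0\le s<1$, has $\beta_s\cdot D=0$. Since $\beta^2$, $[\omega_0]^2$ and $\beta\cdot[\omega_0]$ are positive, $\beta_s^2>0$, so $\beta_s^\perp$ is negative definite. It contains $D\ne0$ with $D^2\ge0$, a contradiction.

**Lemma 3.1.** Let $\beta$ be in the positive cone and $\Gamma_1,\dots,\Gamma_m$ distinct curves with $\beta\cdot\Gamma_i\le0$. Then the matrix $(\Gamma_i\cdot\Gamma_j)$ is negative definite. Hence the $[\Gamma_i]$ are independent and $m\le h^{1,1}-1$.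

*Proof.* Let $A=(\Gamma_i\cdot\Gamma_j)$. First let $v\in\mathbb R^m$ be nonzero with all $v_i\ge0$, and $D=\sum v_i\Gamma_i$. Then $D\cdot[\omega_0]>0$ and $\beta\cdot D\le0$. If $D^2\ge0$, the light-cone property gives $\beta\cdot D>0$, a contradiction. So $v^TAv=D^2<0$. For arbitrary $v\ne0$, the off-diagonal entries of $A$ are $\ge0$, so $v^TAv\le|v|^TA|v|<0$. Independence follows, and the span is a negative definite subspace of a space of type $(1,h^{1,1}-1)$. $\square$

**Lemma 3.2.** Let $C_1,\dots,C_n$ be distinct curves with $A=(C_i\cdot C_j)$ negative definite, and $Ax=-k$ with all $k_i>0$. Then all $x_i>0$.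

*Proof.* Write $X=\sum x_iC_i=X^+-X^-$, where $X^\pm=\sum x_i^\pm C_i$ have nonnegative coefficients and disjoint supports. Since $X\cdot C_i=-k_i$, we have $X^-\cdot X=-\sum x_i^-k_i\le0$. On the other hand $X^-\cdot X=X^-\cdot X^+-(X^-)^2\ge-(X^-)^2\ge0$. So $(X^-)^2=0$ and, by definiteness, all $x_i^-=0$. If some $x_i=0$, then $X\cdot C_i=\sum_{j\ne i}x_jC_j\cdot C_i\ge0>-k_i$, a contradiction. $\square$

**Adjunction.** Let $K=-c_1(M,J)$. A compact curve $\Gamma$ in a complex surface, compact or not, satisfies $\Gamma^2+K\cdot\Gamma=2p_a(\Gamma)-2\ge-2$. The genus of its normalization is at most $p_a(\Gamma)$, and $p_a(\Gamma)=0$ forces $\Gamma$ to be smooth rational. If $\Gamma^2<0$ and $\Gamma$ is not a $(-1)$-sphere, then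
$$K\cdot\Gamma\ge0. \tag{3}$$
For $p_a\ge1$ we have $K\cdot\Gamma=2p_a-2-\Gamma^2\ge1$. For $p_a=0$ we have $\Gamma^2\le-2$ and $K\cdot\Gamma=-2-\Gamma^2\ge0$. A $(-1)$-sphere has $K\cdot\Gamma=-1$.

**Standing set-up for Sections 4–8.** Let $\omega$ be a Kähler form of $J$, $\kappa=[\omega]$. Let $C_1,\dots,C_n$ ($n\ge1$) be distinct curves, none a $(-1)$-sphere, with $A=(C_i\cdot C_j)$ negative definite, and $C=\bigcup C_i$. By Lemma 3.2 there are unique $x_j>0$ with $\sum_jx_jC_j\cdot C_i=-\kappa\cdot C_i$ for all $i$. Put
$$\alpha_0=\kappa+\sum_jx_j[C_j],\qquad\text{so}\quad \alpha_0\cdot C_i=0\ \text{ for all } i. \tag{4}$$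

**Main Proposition.** There are a symplectic form $\Omega_\infty$ on $M$ with $[\Omega_\infty]=\alpha_0$ and an almost complex structure tamed by both $\Omega_\infty$ and $\omega$.

For orientation: on $F_n$ the class $\alpha_0$ is a multiple of $C+nf$, the wall $y=nx$ of Section 1.

The proposition suffices because symplectic classes form an open set: a form in the class $\alpha_0$, where the $C_i$ have area exactly $0$, yields forms in nearby classes, where the areas can be made negative. Section 8 writes this out.

## 4. The wall is closed to $J$, and a shear of the cotangent bundle of $\mathbb P^1$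

The sensible first attempt keeps $J$. For $0\le s<1$ let $\kappa_s=\kappa+s\sum x_jC_j$. Then $\kappa_s\cdot C_i=(1-s)\,\kappa\cdot C_i>0$, every other curve $\Gamma$ has $\kappa_s\cdot\Gamma\ge\kappa\cdot\Gamma>0$, and
$$\kappa_s^2=\kappa^2+(2s-s^2)\sum x_j\,\kappa\cdot C_j>0,$$
because $\sum_{i,j}x_ix_jC_i\cdot C_j=-\sum_i x_i\,\kappa\cdot C_i$. Similarly $\kappa_s\cdot[\omega_0]>0$. By (BL) each $\kappa_s$ with $s<1$ is Kähler. One can walk up to $\alpha_0=\kappa_1$, but $s=1$ is exactly where this stops. A closed form in the class $\alpha_0$ has integral $0$ over $C_i$, so it cannot tame $J$ along $C_i$. The best one can hope for is a form that tames $J$ off $C$ and degenerates on $C$, and such a form has no room for perturbation near $C$.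

So $J$ has to change near $C$, in such a way that no curve of $\alpha_0$-area $0$ survives. In Section 1 the family $E_t$ did this for $F_2$. Near the section it looks as follows. Take two charts of the total space of $\mathcal O(-n)$ and glue them by
$$u=1/z,\qquad v=z^n\big(w-\tfrac tz\big)=z^nw-tz^{n-1}. \tag{5}$$

**Case $n=2$, $t\ne0$.** The functions $X=w=u^2v+tu$, $Y=zw=uv+t$ and $V=v=z^2w-tz$ are globally holomorphic and satisfy $XV=Y(Y-t)$. They separate points. If $w\ne0$ then $z=Y/X$. If $w=0$ then $X=Y=0$ and $z=-V/t$. The points with $u=0$ go to $(0,t,v)$, which are not images of points of the first chart, since $X=w=0$ there forces $Y=0\neq t$. Holomorphic functions are constant on compact curves, so there are no compact curves at all. The cone $XV=Y^2$ has been replaced by a smooth affine quadric, and the zero section is gone.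

**Case $n=1$.** Now $v=zw-t$, and the new coordinate $v+t$ restores the old gluing. The curve $\{w=0\}\cup\{v=-t\}$ is compact. A $(-1)$-sphere survives the shear.

A holomorphic 2-form tells the two cases apart. On the unsheared bundle $du\wedge dv=-z^{n-2}dz\wedge dw$, so $dz\wedge dw=-u^{n-2}\,du\wedge dv$ is holomorphic on the total space if $n\ge2$, and it is nonzero along the zero section at finite $z$. For $n=1$, a holomorphic 2-form $g\,dz\wedge dw=-g\,u^{-1}du\wedge dv$ has $g(z,0)$ entire and vanishing at $z=\infty$, so $g(z,0)=0$: every holomorphic 2-form vanishes along the zero section. When the form exists, the shear makes its integral over the sphere nonzero, as we compute in (7), while its integral over a holomorphic curve is always zero.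

This suggests the plan. Near one curve $\Gamma$, find a holomorphic 2-form $\Theta$ not vanishing along $\Gamma$; here (3) enters. Shear $I$ along an annulus in $\Gamma$, keeping it integrable near $C$, and let $\Theta$ forbid curves in the class $[\Gamma]$. Keeping the structure integrable near $C$ lets us rebuild the symplectic form as $dd^c$ of a psh function, which Stein theory provides. Nothing in the hypotheses supplies a global family of complex structures, so farther out the new structure is cut off to an almost complex one, and it is there that the symplectic form must be glued. Other curves may survive or appear, with classes that are sums of the $[C_i]$; so the step has to be repeatable, and a finite quantity must drop each time.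

## 5. A potential with logarithmic poles along $C$

Before $J$ moves, we need a potential for a Kähler form near $C$ which is $-\infty$ on $C$.

**Lemma 5.1.** There are an open $U\supset C$, homotopy equivalent to $C$, and a smooth $G:U\setminus C\to\mathbb R$ such that $G-\sum x_j\log|s_j|^2_{h_j}$ extends smoothly to $U$ (with $s_j$ the canonical section of $\mathcal O(C_j)$ and $h_j$ a Hermitian metric), and $dd^cG$ extends to a smooth Kähler form $\omega_2$ on $U$. In particular $G\to-\infty$ at $C$, and as currents $dd^cG=\omega_2+\sum x_j[C_j]$. Moreover $\int_{C_i}\omega_2=\kappa\cdot C_i$.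

**Example.** For $\Gamma\subset X=\mathcal O(-2)$ and $h$ as in Section 2, take $G=\log h+h$. Off $\Gamma$, $dd^cG=2\omega_{FS}+dd^ch$. At $\Gamma$ the first term is positive along $\Gamma$ and the second transversally, so the sum extends to a Kähler form near $\Gamma$, with area $2$ on $\Gamma$. This is the case $x_1=1$, $-x_1\Gamma^2=2$.

*Proof.* By the Poincaré–Lelong formula $dd^c\log|s_j|^2_{h_j}=[C_j]-\Theta_j$, where $\Theta_j$ is a smooth closed $(1,1)$-form in the class of $C_j$. Put $\rho=-\sum x_j\Theta_j$. Then $\int_{C_i}\rho=-\sum_jx_jC_j\cdot C_i=\kappa\cdot C_i>0$. It suffices to find a smooth $v$ near $C$ with $\rho+dd^cv>0$ near $C$. Then $G=\sum x_j\log|s_j|^2_{h_j}+v$ and $\omega_2=\rho+dd^cv$ have all the properties, with $U$ small as in (F6); the last one is Stokes' theorem on the normalization of $C_i$.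

**Step 1: a function on $C$ itself.** The purpose is a function $\beta$ on $C\setminus S$, $S=\mathrm{Sing}(C)$, that makes $\rho$ positive along $C$ and has a standard form near $S$. Let $\mathsf n:\tilde C\to C$ be the normalization. Since $\rho$ has positive integral over each component, $\mathsf n^*\rho$ is cohomologous to an area form, so there is a smooth $b$ on $\tilde C$ with $\mathsf n^*\rho+dd^cb>0$. For $q\in S$ take disjoint coordinate unit balls $B_q$ with coordinate $\zeta$ centered at $q$ (defined on slightly larger balls) and $B_q\cap S=\{q\}$. On $B_q$ write $\rho=dd^ca_q$ and put $e_q=-a_q+|\zeta|^2$, so that $\rho+dd^ce_q=dd^c|\zeta|^2>0$.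

We have to pass from $b$ to $e_q$ near $q$. Let $\theta_q$ be a cut-off supported in $B_q$ and equal to $1$ for $|\zeta|\le\frac12$, and put
$$b_\varepsilon=b+\varepsilon\sum_q(\theta_q\log|\zeta|^2)\circ\mathsf n .$$
The function $\log|\zeta\circ\mathsf n|^2$ is subharmonic, and the error caused by $\theta_q$ is bounded and supported where $|\zeta|\ge\frac12$. So for small $\varepsilon>0$, $\mathsf n^*\rho+dd^cb_\varepsilon>0$ on $\tilde C\setminus\mathsf n^{-1}(S)=C\setminus S$. Near $q$, $b_\varepsilon\to-\infty$. Choose constants $m_q$ with $e_q-m_q<b_\varepsilon-1$ on the compact set $C\cap\{\frac14\le|\zeta|\le\frac12\}$. Put $\beta=\mathrm{rmax}(b_\varepsilon,e_q-m_q)$, with $\eta\le1$, on $(C\setminus S)\cap\{|\zeta|\le\frac12\}$, and $\beta=b_\varepsilon$ elsewhere on $C\setminus S$. For $\frac14\le|\zeta|\le\frac12$ the regularized maximum is $b_\varepsilon$, so $\beta$ is smooth. Adding $a_q$ to both arguments and using (2) on the curve gives $\rho|_{C\setminus S}+dd^c\beta>0$. As $b_\varepsilon\to-\infty$ at $S$, there is $r_0\in(0,\frac14)$ with $\beta=e_q-m_q$ on $C\cap\{0<|\zeta|<r_0\}$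 for all $q$.

**Step 2: extension to a neighborhood.** The set $C\setminus\bigcup_q\{|\zeta|\le r_0/2\}$ is a closed submanifold of $M\setminus\bigcup_q\{|\zeta|\le r_0/2\}$. Let $\beta'$ be a smooth extension of $\beta$ from it to a neighborhood $O$ in this open set. Let $\theta=\theta(|\zeta|)$ be a cut-off equal to $1$ for $|\zeta|\le\frac23r_0$ and $0$ for $|\zeta|\ge\frac56r_0$, extended by $0$. Put
$$\hat\beta=\theta(e_q-m_q)+(1-\theta)\beta',$$
read as $e_q-m_q$ where $\theta=1$. It is smooth on the neighborhood $\bigcup_q\{|\zeta|<\frac23r_0\}\cup O$ of $C$. Since $\beta=e_q-m_q$ on $C$ for $0<|\zeta|<r_0$, $\hat\beta$ restricts to $\beta$ on $C\setminus S$. For $|\zeta|<\frac23r_0$ it equals $e_q-m_q$.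

**Step 3: positivity in the normal direction.** So far $\rho+dd^c\hat\beta$ is positive on the tangent lines of $C\setminus S$, and on all tangent vectors where $|\zeta|<\frac23r_0$. Cover the compact set $C\setminus\bigcup_q\{|\zeta|<r_0/2\}$ by finitely many charts $(z_a,w_a)$, away from $S$, with $C=\{w_a=0\}$, and let $\theta_a\ge0$ be cut-offs compactly supported in them with $\sum\theta_a\ge1$ on this set. Put $\delta_0=\sum\theta_a|w_a|^2$. At points of $C$ the first derivatives of $|w_a|^2$ vanish, so $dd^c\delta_0=\sum\theta_a\,dd^c|w_a|^2\ge0$, with kernel $TC$ where $\sum\theta_a>0$. For $\Lambda\gg0$ we get $\rho+dd^c(\hat\beta+\Lambda\delta_0)>0$ at every point of $C$. For $|\zeta|<r_0/2$ this holds already without $\Lambda$. On the remaining compact part, a Hermitian form positive on the kernel of a semipositive one becomes positive when a large multiple of the latter is added, uniformly by compactness. Positivity persists near $C$; take $v=\hat\beta+\Lambda\delta_0$. $\square$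

## 6. Models: a structure, a potential and a form, degenerate along $Z$

The next definition collects what the induction has to carry along.

**Definition.** A *model* is $(I,Z,W,G,\Omega)$ where:

* $I$ is an almost complex structure on $M$ tamed by $\omega$, integrable on an open set $W\subset M$;
* $Z\subset W$ is empty or a finite union of irreducible compact $I$-curves;
* $G:W\setminus Z\to\mathbb R$ is smooth, strictly $I$-psh, $G\to-\infty$ at $Z$, and for some $c_*$ the set $\{G\le c\}\cup Z$ is compact for all $c<c_*$;
* $\Omega$ is a closed 2-form on $M\setminus Z$ taming $I$ there, with $\Omega=dd^c_IG$ on $W\setminus Z$.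

Put $N_c=Z\cup\{G<c\}$. If $Z\ne\emptyset$, the compact sets $\{G\le c\}\cup Z$ decrease to $Z$ as $c\to-\infty$, so the open sets $N_c$ form a neighborhood basis of $Z$.

**Definition (class of a model).** Let $p:\mathbb R\to\mathbb R$ be smooth, constant near $-\infty$, with $p(s)=s$ for $s\ge c$, for some $c<c_*$. Then $p(G)$ extends smoothly over $Z$. Let $\Omega^p$ be $\Omega$ off $W$ and $dd^c_I\,p(G)$ on $W$. The class of the model is $[\Omega^p]\in H^2(M;\mathbb R)$.

This makes sense. Off the compact subset $\{G\le c\}\cup Z$ of $W$ we have $\Omega^p=\Omega$, so $\Omega^p$ is smooth and closed on $M$. Two choices of $p$ differ by $dd^c_I$ of a compactly supported smooth function on $W$, so the class does not depend on $p$. If $Z=\emptyset$, the same argument gives $[\Omega^p]=[\Omega]$, and $\Omega$ is then a symplectic form on $M$. By Stokes, $\int_{\Gamma}\Omega^p=0$ for each component $\Gamma$ of $Z$: a model lives on the wall of its own curves.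

**Example.** Let $M$ be the blow-up of $\mathbb P^2$ at a point $o$ with exceptional curve $E$, $\zeta$ affine coordinates centered at $o$, and $\theta$ a cut-off on $\mathbb C^2$ with $\theta=1$ for $|\zeta|\le1$. For small $\varepsilon>0$ the form $\omega_{FS}+\varepsilon\, dd^c(\theta\log|\zeta|^2)$ is positive on $\mathbb P^2\setminus\{o\}$; let $\Omega$ be its pull-back to $M\setminus E$. With $I=J$, $Z=E$, $W=\{|\zeta|<1\}$ and $G=\log(1+|\zeta|^2)+\varepsilon\log|\zeta|^2$ (pulled back) this is a model: $G$ increases with $|\zeta|$, so $c_*=\log2$ works. The form $\Omega^p$ is pulled back from a form on $\mathbb P^2$ that differs from $\omega_{FS}$ by $dd^c$ of a smooth function, so the class is $H$, and $H\cdot E=0$.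

**Lemma 6.1.** There is a model with $I=J$, $Z=C$ and class $\alpha_0$.

*Proof.* The task is to join $\omega$, far from $C$, to a multiple of $dd^cG$, near $C$, keeping $J$ tamed.

**Step 1: choices.** Let $U,G,\omega_2$ be as in Lemma 5.1. Since $\int_{C_i}\omega_2=\int_{C_i}\omega$ and $H_2(U;\mathbb Z)=\bigoplus\mathbb Z[C_i]$, de Rham's theorem gives $\omega-\omega_2=d\nu$ on $U$ for a smooth 1-form $\nu$. Replace $U$ by a relatively compact open neighborhood of $C$ in it, and choose $c_0$ less than $\min G$ on the boundary of the new $U$. Then $\{G\le c_0\}\cup C$ is compact in $U$. On it, $a^{-1}\omega\le\omega_2\le a\omega$ and $|\nu|_\omega\le B$ for some $a\ge1$, $B>0$. Let $k=\frac1{4\pi}$, $\delta=\frac1{4a^2}$, and fix $k'$ with $\frac{B^2}{2kk'}\le\frac1{4a}$.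

For $L\gg0$ let $c_2=c_0-1-L$ and choose $\chi:\mathbb R\to[0,1]$ smooth with $\chi=1$ on $[c_0-1,\infty)$, $\chi=0$ on $(-\infty,c_2]$, $0\le\chi'\le2/L$. Then $\int k'\chi'^2\le\frac{2k'}L\int\chi'=\frac{2k'}L<\delta$ if $L$ is large. So we can let $f''$ be $k'\chi'^2$ plus a nonnegative bump with compact support in $(c_0-1,c_0-\frac12)$, of total integral $\delta$, and let $f=0$ near $[c_0-\frac12,\infty)$. Then $f''\ge k'\chi'^2$, $-\delta\le f'\le0$, and $f'=-\delta$ on $(-\infty,c_2]$.

**Step 2: the form and its positivity.** On $\{G<c_0\}\setminus C$ put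
$$\Omega_1=\omega_2+d(\chi(G)\nu)+dd^cf(G)=(1-\chi)\omega_2+\chi\omega+\chi'dG\wedge\nu+f'\omega_2+f''dG\wedge d^cG .$$
Near $G=c_0$ this is $\omega_2+d\nu=\omega$, so we extend it by $\omega$ to $M\setminus C$. Let $|\xi|_\omega=1$ and $q=dG(\xi)^2+dG(J\xi)^2$. By (1), $dG\wedge d^cG(\xi,J\xi)=kq$. By Cauchy–Schwarz and the inequality of arithmetic and geometric means,
$$|\chi'dG\wedge\nu(\xi,J\xi)|\le\sqrt2\,\chi'B\sqrt q\le kk'\chi'^2q+\tfrac{B^2}{2kk'}\le f''kq+\tfrac1{4a}.$$
The convex combination of $\omega_2$ and $\omega$ contributes at least $\frac1a$, and $f'\omega_2$ at least $-\delta a=-\frac1{4a}$. Hence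
$$\Omega_1(\xi,J\xi)\ge\tfrac1a-\tfrac1{4a}-\tfrac1{4a}=\tfrac1{2a}>0 .$$
So $\Omega_1$ tames $J$ on $M\setminus C$. On $W\setminus C$, with $W=C\cup\{G<c_2\}$, we have $\chi=0$ and $f'=-\delta$, so $\Omega_1=(1-\delta)dd^cG$. Thus $(J,C,W,(1-\delta)G,\Omega_1)$ is a model, with $c_*=(1-\delta)c_2$.

**Step 3: the class.** Here we see the term $\sum x_j[C_j]$ appear. Use $\omega_2=\omega-d\nu$. On $M\setminus C$,
$$\Omega_1^p=\omega+d\big((\chi(G)-1)\nu\big)+dd^cg,$$
where $g=f(G)$ away from $C$ (and $g=0$ off $\{G<c_0\}$), and $g=p((1-\delta)G)-G+\mathrm{const}$ on $\{G<c_2\}$. Where $p=\mathrm{id}$ and $G<c_2$, both are $-\delta G$ up to a constant, so they agree for a suitable constant. The form $(\chi(G)-1)\nu$ equals $-\nu$ near $C$ and $0$ near $G=c_0$, so it extends smoothly to $M$. Near $C$, $p((1-\delta)G)$ is constant, so $g=-G+\mathrm{const}$ there. Hence $g\in L^1(M)$, and as a current $dd^cg$ is its smooth part minus $\sum x_j[C_j]$. Therefore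
$$\Omega_1^p=\omega+d\big((\chi(G)-1)\nu\big)+dd^cg+\sum x_j[C_j]$$
as currents on $M$, and $[\Omega_1^p]=\kappa+\sum x_j[C_j]=\alpha_0$. $\square$

## 7. Removing one class of curves

**The bookkeeping.** Let $P=\bigoplus\mathbb Z_{\ge0}[C_i]\subset H_2(M;\mathbb R)$; the $[C_i]$ are independent, and the intersection form is negative definite on their span. Any $I$ in a model is tamed by $\omega$, as $J$ is, and the space of $\omega$-tamed structures is connected, so $c_1(TM,I)=c_1(M,J)=-K$. Put
$$S=\Big\{D\in\bigoplus\mathbb Z[C_i]\setminus0:\ D^2+K\cdot D\ge-2\Big\}.$$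
This set is finite: on a lattice, a negative definite quadratic form plus a linear form is bounded below only on finite sets.

For a model whose components $\Gamma_a$ of $Z$ have classes in $P$, let $\mathcal M\subset P$ be the monoid, containing $0$, generated by the $[\Gamma_a]$. Each $[\Gamma_a]$ is nonzero, as $\omega(\Gamma_a)>0$, and lies in $S$ by adjunction in $(W,I)$. The $[\Gamma_a]$ are independent. If $\sum m_a\Gamma_a=\sum m_b'\Gamma_b$ with nonnegative real coefficients and disjoint index sets, the square of this class is $\sum m_am_b'\,\Gamma_a\cdot\Gamma_b\ge0$. So the class vanishes by definiteness, and pairing with $\omega$ shows that all coefficients vanish.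

**Example.** Let $C_1,C_2$ be two $(-2)$-spheres meeting once transversally, so $K\cdot C_i=0$. Then $(aC_1+bC_2)^2=-2(a^2-ab+b^2)\ge-2$ gives $S=\{\pm C_1,\pm C_2,\pm(C_1+C_2)\}$, and for $\mathcal M=P$ we have $\mathcal M\cap S=\{C_1,C_2,C_1+C_2\}$. The induction will need at most three steps.

**Proposition 7.1.** Let $(I,Z,W,G,\Omega)$ be a model of class $\alpha_0$, with the components $\Gamma_1,\dots,\Gamma_m$ ($m\ge1$) of $Z$ having classes in $P$. Then there is a model of class $\alpha_0$ whose curves have classes in $P$ and whose monoid satisfies $\mathcal M'\subset\mathcal M$ and $[\Gamma_1]\notin\mathcal M'$.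

*Proof.* Write $\Gamma=\Gamma_1$. As $[\Gamma]\in P\setminus0$ we have $\Gamma^2<0$. Moreover $K\cdot\Gamma\ge0$, because each $K\cdot C_i\ge0$ by (3). This is where the exclusion of $(-1)$-spheres is used.

**Step 1: a holomorphic 2-form that does not vanish along $\Gamma$.** This form will detect the class $[\Gamma]$. By (F2) take a neighborhood $V\subset W$ of $\Gamma$ with contraction $\pi:V\to Y$, $\pi(\Gamma)=y$. We claim that $H^1(V,F)=0$ for $F=\mathcal O(K-\Gamma)$, where $K$ also denotes the canonical bundle of $(V,I)$.

For $j\ge1$, Serre duality with $\omega_\Gamma=\mathcal O_\Gamma(K+\Gamma)$ makes $H^1(\mathcal O_\Gamma(K-j\Gamma))$ dual to $H^0(\mathcal O_\Gamma((j+1)\Gamma))$. The latter is $0$, since the degree $(j+1)\Gamma^2$ is negative and $\Gamma$ is integral. The sheaf $F/F(-l\Gamma)$ is filtered with graded pieces $\mathcal O_\Gamma(K-j\Gamma)$, $1\le j\le l$. So $H^1(F/F(-l\Gamma))=0$ for all $l$.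

To compare these quotients with the ones in (F3), note that the zero set of the ideal $\mathfrak m_y\mathcal O_V$ is $\Gamma$. By the Nullstellensatz and compactness of $\Gamma$ there is $r$ with $\mathcal O(-r\Gamma)\subset\mathfrak m_y\mathcal O_V$, whence $\mathcal O(-rl\Gamma)\subset\mathfrak m_y^l\mathcal O_V$. So $F/F(-rl\Gamma)\to F/\mathfrak m_y^lF$ is onto. Its kernel is supported on the one-dimensional space $\Gamma$, so it has no $H^2$. Hence $H^1(F/\mathfrak m_y^lF)=0$ for all $l$. By (F3) the completion of the finitely generated module $(R^1\pi_*F)_y$ vanishes, so the module vanishes. Away from $y$ the map $\pi$ is biholomorphic. So $R^1\pi_*F=0$. Since $Y$ is Stein and $\pi_*F$ is coherent, $H^1(Y,\pi_*F)=0$, and the Leray sequence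
$$0\to H^1(Y,\pi_*F)\to H^1(V,F)\to H^0(Y,R^1\pi_*F)$$
proves the claim.

From $0\to\mathcal O(K-\Gamma)\to\mathcal O(K)\to\mathcal O_\Gamma(K)\to0$ it follows that $H^0(V,\mathcal O(K))\to H^0(\Gamma,\mathcal O_\Gamma(K))$ is onto. By Riemann–Roch and adjunction,
$$h^0(\mathcal O_\Gamma(K))\ge\chi(\mathcal O_\Gamma(K))=K\cdot\Gamma+1-p_a=\tfrac12(K\cdot\Gamma-\Gamma^2)>0. \tag{6}$$
So there is a holomorphic 2-form $\Theta$ on $V$ with $\Theta|_\Gamma\not\equiv0$ as a section of the canonical bundle restricted to $\Gamma$. For a $(-1)$-sphere the number in (6) would be $0$, in agreement with Section 4.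

**Step 2: shearing $I$ along an annulus in $\Gamma$.** We change $I$ near $Z$ so that $\Theta$ acquires a nonzero period on $\Gamma$. Choose $p\in\Gamma$, a smooth point of $Z$, with $\Theta(p)\ne0$. In coordinates $(z,w')$ at $p$ with $\Gamma=\{w'=0\}$ and $\Theta=h\,dz\wedge dw'$, replace $w'$ by $w=\int_0^{w'}h(z,s)\,ds$, so that $\Theta=dz\wedge dw$. After rescaling we have a coordinate box $\bar B=\{|z|\le3,|w|\le3\}\subset V$ with $Z\cap\bar B=\{w=0\}\subset\Gamma$ and $\Theta=c\,dz\wedge dw$, $c\ne0$ constant.

By (F6) fix a neighborhood $T\subset W$ of $Z$ homotopy equivalent to $Z$. Choose $b_0<b_1<\dots<b_5<c_*$ so negative that $N:=N_{b_5}\subset T$ and $\bar N$ is disjoint from the compact set $\{|z|\le2,\ 1\le|w|\le3\}\subset\bar B\setminus Z$. So points of $N\cap\bar B$ with $|z|\le2$ have $|w|<1$; in particular $N\ne M$.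

Let $\varrho=\varrho(|z|)$ be smooth, $\varrho=1$ for $|z|\le\frac43$, $\varrho=0$ for $|z|\ge\frac53$. For small $t>0$ let $I_t$ be the complex structure on $N$ that equals $I$ outside the open set $R=N\cap\bar B\cap\{1<|z|<2\}$ and has on $R$ the holomorphic coordinates $z$ and $w-t\varrho/z$. (The map $(z,w)\mapsto(z,w-t\varrho/z)$ is a diffeomorphism of $\{1<|z|<2\}\times\mathbb C$.) Where $\varrho=1$ or $\varrho=0$, these coordinates are $I$-holomorphic, so $I_t=I$ there. Hence $I_t\ne I$ only in $\{\frac43\le|z|\le\frac53\}\cap N\cap\bar B$, which is closed in $N$ and contained in $R$. So $I_t$ is smooth and integrable, and $I_t\to I$ in $C^\infty$, uniformly on $N$.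

On $V\cap N$ let $\Theta_t=c\,dz\wedge d(w-t\varrho/z)$ on $R$ and $\Theta_t=\Theta$ elsewhere. Since $dz\wedge d(1/z)=0$, these agree where $\varrho$ is locally constant, so $\Theta_t$ is smooth. It is closed and of type $(2,0)$ for $I_t$. Since $\Theta$ restricts to $0$ on the $I$-curve $\Gamma$, and $w=0$ on $\Gamma\cap R$,
$$\int_\Gamma\Theta_t=-ct\int_{1<|z|<2}dz\wedge d\Big(\frac\varrho z\Big)=ct\int_{1<|z|<2}d\Big(\varrho\,\frac{dz}z\Big)=-2\pi i\,ct\ne0 . \tag{7}$$

We also need almost complex structures on all of $M$. Put $A_t=(I_t+I)^{-1}(I-I_t)$ on $N$. From $(I_t+I)I=I_t(I_t+I)$ and $(I-I_t)I=-I_t(I-I_t)$ one gets $A_tI=-IA_t$, and then $(I_t+I)A_t=I-I_t$ becomes $I_t=(1+A_t)I(1+A_t)^{-1}$. Multiply $A_t$ by a cut-off function of $G$ which is $1$ on $N_{b_2}$ and $0$ off $N_{b_3}$, and conjugate $I$ in the same way. This gives almost complex structures $I_t'$ on $M$ with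
$$I'_t=I_t\ \text{on }N_{b_2},\qquad I_t'=I\ \text{off }N_{b_3},\qquad I'_t\to I\ \text{in }C^\infty(M).$$
For small $t$, $\omega$ tames $I'_t$ on $M$ and $I_t$ on $N_{b_4}$, and $G$ is strictly $I_t$-psh near the compact shell $\{b_0\le G\le b_4\}\subset N\setminus Z$.

**Step 3: which compact $I_t$-curves can exist.** The aim is the following claim: for all small $t>0$, every irreducible compact $I_t$-curve $\Gamma'\subset N_{b_4}$ has $[\Gamma']\in\mathcal M\setminus\{0,[\Gamma]\}$.

First, $\Gamma'\subset N_{b_0}$. Put $G=-\infty$ on $Z$ and suppose $\max_{\Gamma'}G\ge b_0$. Near points where the maximum is attained, $G$ is smooth and strictly $I_t$-psh. The maximum principle on the normalization makes $G$ locally constant on $\Gamma'$ there, contradicting strictness. In the same way every compact $I$-curve in $N_{b_4}$ lies in $Z$, because $G$ is strictly $I$-psh off $Z$ and $-\infty$ on $Z$.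

Second, only finitely many classes occur. Since $N_{b_0}\subset T\simeq Z$, we have $[\Gamma']\in\bigoplus\mathbb Z[\Gamma_a]\subset\bigoplus\mathbb Z[C_i]$, and $[\Gamma']\ne0$ as $\omega(\Gamma')>0$. Since $\omega$ tames $I_t$ on $N_{b_4}$, the canonical class of $(N_{b_4},I_t)$ is the restriction of $K$. So $[\Gamma']\in S$ by adjunction in $(N_{b_4},I_t)$. As $S$ is finite, the $\omega$-area of $\Gamma'$ and the genus of its normalization are bounded uniformly in $t$.

Third, limits. Let $t_k\to0$ and let $\Gamma'_k$ be such curves. Their normalizations are $I'_{t_k}$-holomorphic maps into $M$, since $\Gamma_k'\subset N_{b_0}$ and $I_t'=I_t$ on $N_{b_2}$. By (F5) for $I'_{t_k}\to I$, a subsequence converges to a connected nodal $I$-holomorphic curve with image in the compact set $\{G\le b_0\}\cup Z$. It is not constant, since $\omega(\Gamma'_k)$ takes only finitely many values, all positive. The image of each nonconstant component is a compact $I$-curve in $N_{b_4}$, hence some $\Gamma_a$. So the limit defines a nonzero cycle $\sum m_a\Gamma_a$, $m_a\in\mathbb Z_{\ge0}$, with $[\Gamma'_k]=\sum m_a[\Gamma_a]$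 for large $k$. Constant components of a connected limit add nothing to its image, so $\Gamma_k'\to\bigcup_{m_a>0}\Gamma_a$ in the Hausdorff sense.

Now suppose the claim fails. Since $S$ is finite, there are $t_k\to0$ and $\Gamma'_k$ with constant class $D\ne0$ such that $D\notin\mathcal M$ or $D=[\Gamma]$. The limit cycle shows $D\in\mathcal M$, so $D=[\Gamma]$. By independence of the $[\Gamma_a]$ the limit cycle is $\Gamma$ with multiplicity one. So for large $k$ the curve $\Gamma'_k$ lies in a fixed neighborhood $V_0\subset V\cap N_{b_4}$ of $\Gamma$ with $V_0\simeq\Gamma$. Then $[\Gamma_k']=l[\Gamma]$ in $H_2(V_0;\mathbb Z)$, and $l=1$ by comparison in $H_2(M;\mathbb R)$. The form $\Theta_{t_k}$ is closed on $V_0$ and of type $(2,0)$ for $I_{t_k}$, so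
$$0=\int_{\Gamma'_k}\Theta_{t_k}=\int_\Gamma\Theta_{t_k},$$
contradicting (7). The claim is proved.

From now on fix $t$ so small that everything above holds, and also the taming on $\{b_2\le G\le b_3\}$ required in Step 5. That last condition does not involve the functions chosen in Step 4.

**Step 4: a potential for $I_t$.** The old $G$ is not $I_t$-psh near $Z$, so we replace it there. Let $h:(-\infty,b_4)\to\mathbb R$ be smooth, constant near $-\infty$, with $h(s)=-\log(b_4-s)$ for $s\ge b_3$. Then $h(G)$ extends to a smooth exhaustion function of $N_{b_4}$. Since $-\log(b_4-s)$ is increasing and convex, $h(G)$ is strictly $I_t$-psh outside the compact set $\{G\le b_3\}\cup Z$. So (F1) applies to $(N_{b_4},I_t)$. No component of $N_{b_4}$ is compact: it would be open and closed in the connected $M$, but $N_{b_4}\ne M$. So the maximal compact analytic subset $Z_t$ is the union of the finitely many compact $I_t$-curves in $N_{b_4}$, possibly empty. By Step 3, $Z_t\subset N_{b_0}$.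

The Stein space in (F1) has finitely many singular points, so it embeds in some $\mathbb C^l$ by (F4). Composing, we get an $I_t$-holomorphic map $\zeta:N_{b_4}\to\mathbb C^l$ which is an injective immersion off $Z_t$, with $\zeta(Z_t)=\{y_1,\dots,y_r\}$ and $\zeta^{-1}\{y_1,\dots,y_r\}=Z_t$. Let $\theta_a$ be cut-offs with disjoint compact supports, $\theta_a=1$ near $y_a$. Since $\log|\zeta-y_a|^2$ is psh and the errors from $\theta_a$ are bounded with compact support, for small $\varepsilon>0$ the function
$$|\zeta|^2+\varepsilon\sum_a\theta_a\log|\zeta-y_a|^2$$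
is strictly psh on $\mathbb C^l\setminus\{y_a\}$. Its pull-back $\psi$ is smooth and strictly $I_t$-psh on $N_{b_4}\setminus Z_t$, and $\psi\to-\infty$ at $Z_t$. Replacing $\psi$ by $\lambda\psi+\mu$ with $\lambda>0$ small, we may assume
$$b_0+\tfrac{b_1-b_0}3<\psi<b_1-\tfrac{b_1-b_0}3\qquad\text{on the compact shell }\{b_0\le G\le b_1\}.$$
Define, with $\eta=\frac{b_1-b_0}6$ in $\mathrm{rmax}$,
$$Q=\psi\ \text{on }N_{b_0}\setminus Z_t,\qquad Q=\mathrm{rmax}(G,\psi)\ \text{on }\{b_0\le G\le b_1\},\qquad Q=G\ \text{on }\{b_1\le G<b_4\}.$$
At $G=b_0$ we have $\psi-G>2\eta$, and at $G=b_1$ we have $G-\psi>2\eta$. So $\mathrm{rmax}(G,\psi)=\psi$ near $\{G=b_0\}$ and $\mathrm{rmax}(G,\psi)=G$ near $\{G=b_1\}$, also slightly outside the shell, and $Q$ is smooth. By (2) it is strictly $I_t$-psh on $N_{b_4}\setminus Z_t$, and $Q\to-\infty$ at $Z_t$.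

**Step 5: gluing the new form to the old one.** Let $\sigma:\mathbb R\to[0,1]$ be smooth, $\sigma(s)=1$ for $s\le b_2$, $\sigma(s)=0$ for $s\ge b_3$. Define the 1-form
$$\Lambda=d^c_{I_t}Q\ \text{ on }N_{b_2}\setminus Z_t,\qquad \Lambda=d^c_IG+\sigma(G)\big(d^c_{I_t}G-d^c_IG\big)\ \text{ on }\{b_1\le G<b_4\}.$$
On the overlap $Q=G$ and $\sigma=1$, so the two agree. Put $\Omega'=d\Lambda$ on $N_{b_4}\setminus Z_t$ and $\Omega'=\Omega$ off $N_{b_3}$; for $b_3\le G<b_4$ both are $dd^c_IG$. We check that $\Omega'$ tames $I_t'$. On $N_{b_2}\setminus Z_t$, $\Omega'=dd^c_{I_t}Q$ tames $I'_t=I_t$. On the compact shell $\{b_2\le G\le b_3\}$, $\Omega'\to dd^c_IG=\Omega$ and $I_t'\to I$ uniformly as $t\to0$, and these data do not involve $\psi$; so $\Omega'$ tames $I_t'$ there by the choice of $t$. Off $N_{b_3}$, $\Omega'=\Omega$ tames $I=I'_t$.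

Hence $(I_t',Z_t,N_{b_2},Q|_{N_{b_2}\setminus Z_t},\Omega')$ is a model with $c'_*=b_2$. The compactness condition holds for $c<b_2$: since $Q=G$ where $G\ge b_1$, the set $\{Q\le c\}\cup Z_t$ is contained in the compact set $\{G\le\max(c,b_1)\}\cup Z\subset N_{b_2}$. It is closed there, because $Q$, extended by $-\infty$ on $Z_t$, is continuous with values in $[-\infty,\infty)$.

**Step 6: the class and the monoid.** The class must still be $\alpha_0$. Take $p$ for the old model with $p(s)=s$ for $s\ge b_2$, and $p'$ for the new one with $p'(s)=s$ for $s\ge b_1$. On $N_{b_4}$ we have $\Omega^p=d\big(d_I^cp(G)\big)$ and $\Omega'^{p'}=d\Lambda'$, where $\Lambda'=d^c_{I_t}p'(Q)$ on $N_{b_2}$ and $\Lambda'=\Lambda$ on $\{b_1\le G<b_4\}$. These are consistent, as $p'(Q)=G$ where $b_1\le G<b_2$. Both primitives are smooth on $N_{b_4}$ and equal $d^c_IG$ on $\{b_3\le G<b_4\}$. Off $N_{b_4}$, $\Omega^p=\Omega=\Omega'^{p'}$. So $\Omega'^{p'}-\Omega^p$ is $d$ of a 1-form supported in the compact set $\{G\le b_3\}\cup Z$, and the class of the new model is $\alpha_0$.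

By Step 3 the components of $Z_t$ have classes in $\mathcal M\setminus\{0,[\Gamma]\}$, so $\mathcal M'\subset\mathcal M\subset P$. Suppose $[\Gamma]$ were a sum of such classes. Each summand is a nonzero nonnegative integer combination of the independent $[\Gamma_a]$, so there would be just one summand, equal to $[\Gamma]$; this is impossible. So $[\Gamma]\notin\mathcal M'$. $\square$

## 8. Emptying $Z$ and crossing the wall

*Proof of the Main Proposition.* Start with the model of Lemma 6.1, for which $\mathcal M=P$, and apply Proposition 7.1 as long as $Z\ne\emptyset$. Each application strictly decreases the finite number $|\mathcal M\cap S|$, because $[\Gamma_1]\in\mathcal M\cap S$ is lost and nothing is gained. So after finitely many steps $Z=\emptyset$. The last model gives a symplectic form $\Omega_\infty$ on $M$ with $[\Omega_\infty]=\alpha_0$ which tames an almost complex structure $I_\infty$, and $I_\infty$ is also tamed by $\omega$. $\square$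

All forms $(1-s)\omega+s\,\Omega_\infty$, $0\le s\le1$, tame $I_\infty$, so $\Omega_\infty$ is deformation equivalent to $\omega$. Adding small closed 2-forms to $\Omega_\infty$ keeps the taming of $I_\infty$. This shows:
$$\begin{gathered}\text{every class in some neighborhood of }\alpha_0\text{ in }H^2(M;\mathbb R)\text{ is represented}\\ \text{by a symplectic form deformation equivalent to }\omega.\end{gathered}\tag{8}$$

*Proof of Theorem 1.* For $n\geq 1$, Lemma 3.1 shows that $A=(C_i\cdot C_j)$ is negative definite. (For $n=0$ take $\alpha=[\omega_0]$.) Take $\omega=\omega_0$ in the standing set-up. Then $\alpha_0=\kappa+\sum x_jC_j\in H^{1,1}_J$, and since $\alpha_0\cdot C_j=0$,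
$$\alpha_0^2=\alpha_0\cdot\kappa=\kappa^2+\sum x_j\,\kappa\cdot C_j>0,$$
so $\alpha_0$ is in the positive cone. Let $y$ solve $Ay=-(1,\dots,1)^T$ and put $\alpha=\alpha_0+\eta\sum y_jC_j\in H^{1,1}_J$. For small $\eta>0$ the class $\alpha$ is in the positive cone, $\alpha\cdot C_i=\eta(Ay)_i=-\eta<0$ for all $i$, and by (8) $\alpha$ is represented by a symplectic form deformation equivalent to $\omega_0$. $\blacksquare$

## 9. $(-1)$-spheres, and exactly which boundary classes are symplectic

**Lemma 9.1.** If $E\subset M$ is a $(-1)$-sphere and $\Omega$ is a symplectic form deformation equivalent to $\omega_0$, then $[\Omega]\cdot E>0$.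

*Proof.* The genus-0 Gromov–Witten invariant of the class $[E]$ without marked points has virtual dimension $2c_1(E)+4-6=0$, and by (F7) it is invariant under deformation of symplectic forms. We compute it with $J$. A genus-0 stable map in the class $[E]$ has an image cycle $D$ with $D\cdot E=E^2=-1<0$. So $E$ is a component of $D$, and $D-E$ is effective with class $0$. As $\omega_0$ is positive on curves, $D=E$. Hence the map has exactly one nonconstant component, of degree one onto $E$. It has no constant components: the domain is a tree, so if all other components are constant then some constant component is an end of the tree, has at most one special point, and is unstable. So there is just one stable map. It is regular, since its normal bundle is $\mathcal O(-1)$ and $H^1(\mathbb P^1,\mathcal O(-1))=0$. The invariant is $1$. If $[\Omega]\cdot E\le0$, there would be no stable maps in the nonzero class $[E]$ for almost complex structures tamed by $\Omega$, and the invariant would vanish. $\square$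

*Proof of Theorem 2.* By Lemma 3.1 with $\beta=\alpha_0$, the set $\mathcal N=\{C_1,\dots,C_n\}$ is finite and $A=(C_i\cdot C_j)$ is negative definite.

The implication from 3 to 2 is trivial. The implication from 2 to 1 is Lemma 9.1, since $\alpha_0\cdot C=0$ for $C\in\mathcal N$.

**From 1 to 3.** If $\mathcal N=\emptyset$, then $\alpha_0$ is positive on every curve, hence Kähler by (BL), and 3 follows by adding small closed forms.

Let $\mathcal N\ne\emptyset$. The idea is to step back from $\alpha_0$ to a Kähler class whose wall class is $\alpha_0$. Solve $Ay=-(1,\dots,1)^T$, so $y_j>0$ by Lemma 3.2, and put $D=\sum y_jC_j$, $\kappa_\delta=\alpha_0-\delta D$. We claim that $\kappa_\delta$ is a Kähler class for small $\delta>0$. Fix $\delta_0>0$ with $\kappa_\delta$ in the positive cone for $0\le\delta\le\delta_0$. By Lemma 3.1 only finitely many curves $\Gamma$ satisfy $\kappa_{\delta_0}\cdot\Gamma\le0$. If $\kappa_{\delta_0}\cdot\Gamma>0$, then, since $\alpha_0\cdot\Gamma\ge0$ and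
$$\kappa_\delta=\Big(1-\frac\delta{\delta_0}\Big)\alpha_0+\frac\delta{\delta_0}\,\kappa_{\delta_0},$$
we get $\kappa_\delta\cdot\Gamma>0$ for $0<\delta\le\delta_0$. For the finitely many other curves that are not in $\mathcal N$, $\alpha_0\cdot\Gamma>0$, so $\kappa_\delta\cdot\Gamma>0$ for $\delta$ small. Finally $\kappa_\delta\cdot C_i=-\delta(Ay)_i=\delta>0$. By (BL) $\kappa_\delta$ is Kähler.

Take a Kähler form $\omega$ in $\kappa_\delta$ for the standing set-up; by 1 no $C_i$ is a $(-1)$-sphere. Since $\sum_j\delta y_jC_j\cdot C_i=-\delta=-\kappa_\delta\cdot C_i$, the coefficients are $x=\delta y$, and the wall class $\kappa_\delta+\sum x_jC_j$ is the given $\alpha_0$. Now (8) gives 3, as $\omega$ and $\omega_0$ are deformation equivalent. $\blacksquare$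

*Proof of Corollary 3.* If some $C_i$ is a $(-1)$-sphere, Lemma 9.1 excludes $\alpha\cdot C_i<0$ for classes of symplectic forms deformation equivalent to $\omega_0$. If none is, Theorem 1 applies. Moreover, take $\alpha_0$ as in the proof of Theorem 1 and any $r\in\mathbb R^n$. The class
$$\alpha_0+\eta\sum_j(A^{-1}r)_jC_j\in H^{1,1}_J$$
pairs to $\eta r_i$ with $C_i$. For small $\eta>0$ it is in the positive cone, and by (8) it is represented by a symplectic form deformation equivalent to $\omega_0$. So all sign patterns occur. $\blacksquare$
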